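\title{Weight spaces and simple modules of affine nilCoxeter algebras of type $A$}

\begin{abstract}
Let $A$ be the nilCoxeter algebra of the affine Weyl group of type $\tilde A_{n-1}$, and let $C\subseteq A$ be the commutative subalgebra spanned by the translations. We prove that, over an algebraically closed field of any characteristic, every nonzero weight space for $C$ of a simple $A$-module is one dimensional. This proves a conjecture posed by Benson and Lim for characteristic zero. The weights of a simple module form one orbit of the symmetric group, so its dimension is a multinomial coefficient. We also show that the localization of $A$ at the orbit sum of a translation is a matrix algebra over a skew group ring of a tensor product of smaller affine nilCoxeter algebras. From this we classify the simple modules by a composition $(n_1,\dots,n_s)$ of $n$ and a point of a torus of dimension $s-1$, and we count the simple modules that have a given weight.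
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The algebra}
Fix $n\ge 2$ and a field $k$. The affine Weyl group $W=W(\tilde A_{n-1})$ has generators $w_0,\dots,w_{n-1}$, with indices read modulo $n$, and relations $w_i^2=1$, $w_iw_{i+1}w_i=w_{i+1}w_iw_{i+1}$, and $w_iw_j=w_jw_i$ for $i,j$ not adjacent modulo $n$; for $n=2$ there is no braid relation. The length $\ell(w)$ is the least number of generators in a word for $w$. The \emph{affine nilCoxeter algebra} $A=\mathcal N(\tilde A_{n-1})$ over $k$ has generators $u_0,\dots,u_{n-1}$ and the same relations, except that $u_i^2=0$ replaces $w_i^2=1$. Equivalently, $A$ has a basis $\{T_w:w\in W\}$ with $T_{w_i}=u_i$ and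
\begin{equation}\label{eq:mult}
T_xT_y=\begin{cases}T_{xy}&\text{if }\ell(xy)=\ell(x)+\ell(y),\\ 0&\text{otherwise.}\end{cases}
\end{equation}
Thus $A$ is the associated graded algebra of the group algebra $kW$ for the filtration by length.

For a finite Coxeter group the same construction has a single simple module: the $T_w$ with $w\neq1$ span a nilpotent ideal of codimension one. In the affine case there are elements $t$ with $\ell(t^m)=m\,\ell(t)$ for all $m\ge 1$, so that $T_t$ is not nilpotent, and these elements carry the representation theory. To see them, we use Lusztig's realization of $W$ as the group of permutations $w$ of $\mathbb Z$ with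
\[
w(i+n)=w(i)+n\quad(i\in\mathbb Z),\qquad \sum_{i=1}^n\bigl(w(i)-i\bigr)=0 .
\]
The generator $w_i$ interchanges $i+rn$ and $i+1+rn$ for every $r\in\mathbb Z$ and fixes all other integers. Let $\Lambda=\{\lambda\in\mathbb Z^n:\sum_i\lambda_i=0\}$, and extend $\lambda\in\Lambda$ periodically by $\lambda_{i+n}=\lambda_i$. The \emph{translation} $t_\lambda\in W$ is the permutation $i\mapsto i+n\lambda_i$; we have $t_\lambda t_\mu=t_{\lambda+\mu}$, and we write $T_\lambda=T_{t_\lambda}$. The elements $T_\lambda$ span a commutative subalgebra $C\subseteq A$, on which the symmetric group $\mathfrak S_n$ acts by algebra automorphisms through $\sigma\cdot T_\lambda=T_{\sigma\lambda}$, where $(\sigma\lambda)_i=\lambda_{\sigma^{-1}(i)}$; both statements are visible in formula \eqref{eq:transl} below.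

The following facts are known. The algebra $A$ is a Noetherian prime affine PI algebra of PI degree $n!$. The algebra $C$ is finitely generated, $A$ is a finitely generated $C$-module, and the center of $A$ is $C^{\mathfrak S_n}$. Every simple $A$-module is finite dimensional, and over an algebraically closed field the largest dimension is $n!$. Of these facts we use only that simple modules are finite dimensional.

\subsection*{Weights and the question}
Let $k$ be algebraically closed. A \emph{weight} is a $k$-algebra homomorphism $\chi\colon C\to k$, and $\mathfrak S_n$ acts on weights by $(\sigma\chi)(c)=\chi(\sigma^{-1}c)$. For a finite-dimensional $A$-module $M$, the \emph{weight space} $M_\chi$ is the generalized eigenspace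
\[
M_\chi=\{m\in M:(c-\chi(c))^Nm=0\text{ for all }c\in C\text{ and }N\gg0\}.
\]
Since $C$ is commutative and $k$ is algebraically closed, $M$ is the direct sum of its weight spaces. We call $\chi$ a weight \emph{of $M$} if $M_\chi\ne0$. The stabilizer of a weight is conjugate to a Young subgroup $\mathfrak S_{n_1}\times\dots\times\mathfrak S_{n_s}$ with $n_1+\dots+n_s=n$; a proof is included in Lemma~\ref{lem:weights}. The following conjecture is posed in \cite{BL}.

\medskip
\noindent\textbf{Conjecture.} \emph{Over an algebraically closed field of characteristic zero, every nonzero weight space of every simple $A$-module is one dimensional.}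
\medskip

For $n=2$ we have $A=k\langle u_0,u_1\rangle/(u_0^2,u_1^2)$ and $t_{(1,-1)}=w_0w_1$, so $C=k[x,y]/(xy)$ with $x=u_0u_1$ and $y=u_1u_0$. The weights are the points on the two coordinate axes, which $\mathfrak S_2$ interchanges. For $c\in k^\times$ the matrices $u_1=E_{21}$, $u_0=cE_{12}$ define a simple module of dimension $2$ on which $x=cE_{11}$ and $y=cE_{22}$; its weights are $(c,0)$ and $(0,c)$, each with multiplicity one. The origin is the weight of the trivial module $k$, on which every $u_i$ acts as $0$.

What should one expect in general? Write $\bar w\in\mathfrak S_n$ for the permutation of the residues modulo $n$ induced by $w\in W$. We shall see that $T_w$ maps $M_\chi$ into $M_{\bar w\chi}$. If $\chi$ has trivial stabilizer, then only the translations preserve $M_\chi$, so in a simple module $M_\chi$ is irreducible over a commutative algebra and has dimension one. If the stabilizer is not trivial, the group algebra $kW$ suggests caution: a simple $k\mathfrak S_n$-module, pulled back along $w\mapsto\bar w$, is a simple $kW$-module on which all translations act trivially, so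 it is a single weight space, and its dimension can exceed one. In $A$, on the other hand, the $T_\sigma$ with $1\ne\sigma\in\mathfrak S_n=\langle w_1,\dots,w_{n-1}\rangle$ span a nilpotent algebra, which suggests that this multiplicity collapses. That is not yet a proof. The elements $w$ with $\bar w\chi=\chi$ form an infinite group, in general noncommutative, and some of them with $\bar w\neq1$ act invertibly on $M_\chi$: for $n=3$ the square of $u_0u_1u_2$ is $T_{(1,1,-2)}$.

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $k$ be an algebraically closed field of any characteristic, $M$ a simple $A$-module, and $\chi$ a weight with $M_\chi\neq0$. Then $\dim M_\chi=1$. Moreover, the weights of $M$ are exactly the $\mathfrak S_n$-orbit of $\chi$. So if the stabilizer of $\chi$ is conjugate to $\mathfrak S_{n_1}\times\dots\times\mathfrak S_{n_s}$, then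
\[
\dim M=\binom{n}{n_1\ \dots\ n_s}=\frac{n!}{n_1!\cdots n_s!}.
\]
\end{theorem}

In particular, the conjecture holds. The proof attaches to $\chi$ a partition of $\mathbb Z$ into periodic blocks, preserved by exactly those $w$ with $\bar w\chi=\chi$, and sorts these $w$ into two kinds. Those that reverse the order of some pair of integers inside a block act nilpotently on $M_\chi$ and span an ideal, so they act as zero. Those that are increasing on every block commute with one another. Sections~\ref{sec:inv} and~\ref{sec:weights} prepare the combinatorics, Section~\ref{sec:example} carries out the argument by hand for $n=3$, and Section~\ref{sec:proof} gives the general proof.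

The same blocks control the structure of $A$. In Section~\ref{sec:loc} we invert the central element $z=\sum_{\mu\in\mathfrak S_n\lambda}T_\mu$ and identify $A[z^{-1}]$, over any field, with a matrix algebra over a skew group ring built from smaller affine nilCoxeter algebras (Theorem~\ref{thm:loc}). In Section~\ref{sec:class} this yields the classification of the simple modules, and the number of simple modules with a given weight (Theorem~\ref{thm:class}). That number can exceed one: a simple module is in general not determined by its weights.

\section{Inversions and translations}\label{sec:inv}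

To use the rule \eqref{eq:mult} we must recognize when lengths add. In the permutation model this is a statement about pairs of integers.

An element $w\in W$ \emph{reverses} a pair $\{i,j\}$ of integers if $(i-j)(w(i)-w(j))<0$. Then it also reverses $\{i+n,j+n\}$, and we let $\mathrm{Inv}(w)$ be the set of classes of reversed pairs modulo simultaneous translation by $n$. A pair with $i\equiv j\pmod n$ is never reversed, since $w(i+rn)=w(i)+rn$. The set $\mathrm{Inv}(w)$ is finite: if $|w(i)-i|\le K$ for all $i$, then a reversed pair has $|i-j|<2K$. For $x,y\in W$ let $y^{-1}\mathrm{Inv}(x)$ be the set of classes of pairs $\{i,j\}$ such that $x$ reverses $\{y(i),y(j)\}$; it has as many elements as $\mathrm{Inv}(x)$. The product $xy$ reverses $\{i,j\}$ if and only if exactly one of the statements ``$y$ reverses $\{i,j\}$'' and ``$x$ reverses $\{y(i),y(j)\}$'' holds. With $\triangle$ denoting symmetric difference, this says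
\begin{equation}\label{eq:symdiff}
\mathrm{Inv}(xy)=\mathrm{Inv}(y)\,\triangle\,y^{-1}\mathrm{Inv}(x).
\end{equation}

\begin{lemma}\label{lem:length}
Let $w,x,y\in W$.
\begin{itemize}
\item[(a)] $\ell(w)=|\mathrm{Inv}(w)|$, and $\ell(ww_i)=\ell(w)-1$ if $w(i)>w(i+1)$.
\item[(b)] $T_xT_y\neq0$ if and only if $\mathrm{Inv}(y)\cap y^{-1}\mathrm{Inv}(x)=\emptyset$, that is, if and only if no pair is reversed by $y$ and then reversed back by $x$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The generator $w_i$ moves every integer by at most $1$, so it can only reverse pairs of consecutive integers, and $\mathrm{Inv}(w_i)$ is the single class of $\{i,i+1\}$. This class is fixed by $w_i$, so \eqref{eq:symdiff} gives $|\mathrm{Inv}(ww_i)|=|\mathrm{Inv}(w)|\pm1$, with the minus sign exactly when $w(i)>w(i+1)$. Multiplying out a shortest word for $w$ gives $|\mathrm{Inv}(w)|\le\ell(w)$. Conversely, if $w(i)<w(i+1)$ for all $i$, then $w$ is an increasing bijection of $\mathbb Z$, hence a shift, and the condition $\sum(w(i)-i)=0$ forces $w=1$. So every $w\ne1$ has an $i$ with $|\mathrm{Inv}(ww_i)|=|\mathrm{Inv}(w)|-1$,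 and induction on $|\mathrm{Inv}(w)|$ gives $\ell(w)\le|\mathrm{Inv}(w)|$.

(b) By (a) and \eqref{eq:symdiff}, $\ell(xy)=\ell(x)+\ell(y)-2\,|\mathrm{Inv}(y)\cap y^{-1}\mathrm{Inv}(x)|$.
\end{proof}

Next we compute the length of a translation. Every class of pairs of incongruent integers has a unique representative $\{i,j+rn\}$ with $1\le i<j\le n$ and $r\in\mathbb Z$. Since $0<j-i<n$, the difference $j+rn-i$ is positive if and only if $r\ge0$, while
\[
t_\lambda(j+rn)-t_\lambda(i)=j-i+n(r+\lambda_j-\lambda_i)
\]
is positive if and only if $r\ge\lambda_i-\lambda_j$. The pair is reversed when exactly one of the two inequalities holds. Hence the residues $i,j$ contribute $|\lambda_i-\lambda_j|$ classes to $\mathrm{Inv}(t_\lambda)$, and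
\begin{equation}\label{eq:tlength}
\ell(t_\lambda)=\sum_{1\le i<j\le n}|\lambda_i-\lambda_j|.
\end{equation}
Call $\lambda,\mu\in\Lambda$ \emph{compatible} if $(\lambda_i-\lambda_j)(\mu_i-\mu_j)\ge0$ for all $i,j$. Since $|a+b|=|a|+|b|$ exactly when $ab\ge0$, formula \eqref{eq:tlength} gives
\begin{equation}\label{eq:transl}
T_\lambda T_\mu=\begin{cases}T_{\lambda+\mu}&\text{if $\lambda,\mu$ are compatible,}\\0&\text{otherwise.}\end{cases}
\end{equation}
Compatibility is symmetric and is preserved when $\sigma\in\mathfrak S_n$ is applied to both vectors.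

We identify $\mathbb Z/n$ with $\{1,\dots,n\}$. The map $w\mapsto\bar w$ is a homomorphism $W\to\mathfrak S_n$ whose kernel is the group of translations, and $s_i=\bar w_i$ is the transposition of the residues $i$ and $i+1$. The next lemma transfers commutation relations from $W$ to $A$.

\begin{lemma}\label{lem:comm}
Let $x,y\in W$ and $\mu\in\Lambda$.
\begin{itemize}
\item[(a)] If $xy=yx$, then $T_xT_y=T_yT_x$.
\item[(b)] $T_xT_\mu=T_{\bar x\mu}T_x$. Hence $T_x\,c=(\bar x c)\,T_x$ for all $c\in C$.
\item[(c)] If $M$ is a finite-dimensional $A$-module and $\chi$ is a weight, then $T_xM_\chi\subseteq M_{\bar x\chi}$.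
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:mult}, the product $T_xT_y$ depends only on the element $xy$ and the number $\ell(x)+\ell(y)$. This gives (a). For (b), both $xt_\mu$ and $t_{\bar x\mu}x$ send $i$ to $x(i)+n\mu_i$, and $\ell(t_{\bar x\mu})=\ell(t_\mu)$ by \eqref{eq:tlength}. For (c), let $m\in M_\chi$ and $c\in C$, and put $c'=\bar x^{-1}c$. Then $(\bar x\chi)(c)=\chi(c')$ and $(c-\chi(c'))^NT_xm=T_x(c'-\chi(c'))^Nm=0$ for large $N$.
\end{proof}

Part (c) allows $T_x$ to kill $M_\chi$. To move a weight space injectively to a neighboring one, we factor a translation through a generator.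

\begin{lemma}\label{lem:wall}
Let $1\le i\le n-1$ and $\mu\in\Lambda$ with $\mu_i\ne\mu_{i+1}$. There are $x,y\in W$ with $\bar x=\bar y=s_i$, $T_\mu=T_xT_y$ and $T_{s_i\mu}=T_yT_x$.
\end{lemma}

\begin{proof}
Exchanging $\mu$ with $s_i\mu$ and $x$ with $y$, we may assume $\mu_i>\mu_{i+1}$. Then $t_\mu(i)>t_\mu(i+1)$, so $\ell(t_\mu w_i)=\ell(t_\mu)-1$ by Lemma~\ref{lem:length}(a). Take $x=t_\mu w_i$ and $y=w_i$. Then $xy=t_\mu$, $yx=w_it_\mu w_i=t_{s_i\mu}$, and both products have length $\ell(t_\mu)=\ell(x)+\ell(y)$.
\end{proof}

\section{Weights and ordered set partitions}\label{sec:weights}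

By \eqref{eq:transl}, a weight can be nonzero on $T_\mu$ and $T_\nu$ only if $\mu$ and $\nu$ order the coordinates consistently. This leads to the cones cut out by the hyperplanes $\mu_i=\mu_j$.

An \emph{ordered set partition} is a sequence $\mathbf B=(B_1,\dots,B_s)$ of nonempty disjoint sets, the \emph{blocks}, with union $\{1,\dots,n\}$; we write $n_a=|B_a|$. Let $L_{\mathbf B}\subseteq\Lambda$ be the subgroup of vectors that are constant on each block. If $\mu\in L_{\mathbf B}$ has value $b_a$ on $B_a$, we say that $\mu\in F_{\mathbf B}$ if $b_1\ge\dots\ge b_s$, and that $\mu\in F^\circ_{\mathbf B}$ if $b_1>\dots>b_s$. Each $\lambda\in\Lambda$ lies in $F^\circ_{\mathbf B}$ for exactly one $\mathbf B$, namely its level sets listed by decreasing value. We shall use the following properties.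
\begin{itemize}
\item[(F1)] $F_{\mathbf B}$ is closed under addition, and its elements are pairwise compatible.
\item[(F2)] $F^\circ_{\mathbf B}\ne\emptyset$: if $v\in\mathbb Z^n$ has value $-a$ on $B_a$, then $nv-(\sum_iv_i)(1,\dots,1)\in F^\circ_{\mathbf B}$.
\item[(F3)] If $\lambda\in F^\circ_{\mathbf B}$, then $F_{\mathbf B}$ is the set of $\mu\in L_{\mathbf B}$ compatible with $\lambda$, and $\nu+N\lambda\in F_{\mathbf B}$ for every $\nu\in L_{\mathbf B}$ and $N\gg0$. In particular $F_{\mathbf B}$ generates the group $L_{\mathbf B}$.
\item[(F4)] $\sigma F_{\mathbf B}=F_{\sigma\mathbf B}$, where $\sigma\mathbf B=(\sigma B_1,\dots,\sigma B_s)$, because $(\sigma\mu)_{\sigma(i)}=\mu_i$.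
\item[(F5)] $F_{\mathbf B}$ determines $\mathbf B$. Indeed, let $F_{\mathbf B}=F_{\mathbf B'}$ and choose $\lambda\in F^\circ_{\mathbf B}$, $\lambda'\in F^\circ_{\mathbf B'}$. Each of the two vectors is constant on the level sets of the other, so the blocks agree as sets, and the vectors are compatible, so the blocks come in the same order.
\end{itemize}
The \emph{support} of a weight $\chi$ is $S(\chi)=\{\mu\in\Lambda:\chi(T_\mu)\ne0\}$. Since $(\sigma\chi)(T_\mu)=\chi(T_{\sigma^{-1}\mu})$, we have $S(\sigma\chi)=\sigma S(\chi)$.

\begin{lemma}\label{lem:weights}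
Let $\chi$ be a weight. There is a unique ordered set partition $\mathbf B$ with $S(\chi)=F_{\mathbf B}$. The stabilizer of $\chi$ in $\mathfrak S_n$ is $\mathfrak S_{B_1}\times\dots\times\mathfrak S_{B_s}$.
\end{lemma}

We call $B_1,\dots,B_s$ the \emph{blocks of $\chi$}.

\begin{proof}
If $\mu,\nu\in S(\chi)$, then $\chi(T_\mu T_\nu)\ne0$, so by \eqref{eq:transl} the vectors $\mu,\nu$ are compatible and $\mu+\nu\in S(\chi)$. Also $0\in S(\chi)$, as $T_0=1$. Write $i\sim j$ if $\mu_i=\mu_j$ for all $\mu\in S(\chi)$. For each pair $i\not\sim j$ in $\{1,\dots,n\}$ choose an element of $S(\chi)$ whose $i$th and $j$th entries differ, and let $\lambda\in S(\chi)$ be the sum of the chosen elements ($\lambda=0$ if there are none). For fixed $i,j$ the differences $\mu_i-\mu_j$ with $\mu\in S(\chi)$ never have opposite signs, so they do not cancel in the sum, and $\lambda_i=\lambda_j$ if and only if $i\sim j$. Let $\mathbf B$ be the ordered set partition with $\lambda\in F^\circ_{\mathbf B}$. Every element of $S(\chi)$ is constant on the blocks and compatible with $\lambda$, so $S(\chi)\subseteq F_{\mathbf B}$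 by (F3). Conversely, let $\mu\in F_{\mathbf B}$. By (F3), $N\lambda-\mu\in F_{\mathbf B}$ for large $N$, so by (F1) we get $T_\mu T_{N\lambda-\mu}=T_{N\lambda}=T_\lambda^N$, and therefore $\chi(T_\mu)\neq0$. Uniqueness of $\mathbf B$ is (F5).

If $\sigma\chi=\chi$, then $F_{\sigma\mathbf B}=F_{\mathbf B}$ by (F4), so $\sigma B_a=B_a$ for all $a$ by (F5). If $\sigma B_a=B_a$ for all $a$, then $\sigma$ fixes every element of $F_{\mathbf B}$ and permutes the complement, where $\chi(T_\mu)=0$; so $\sigma\chi=\chi$.
\end{proof}

\begin{remark}\label{rem:torus}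
Let $\chi$ have blocks $\mathbf B$. By (F1), $\mu\mapsto\chi(T_\mu)$ is a monoid homomorphism $F_{\mathbf B}\to k^\times$, and by (F3) it extends uniquely to a group homomorphism $\tilde\chi\colon L_{\mathbf B}\to k^\times$, given by $\tilde\chi(\mu-\mu')=\chi(T_\mu)/\chi(T_{\mu'})$. Every homomorphism $L_{\mathbf B}\to k^\times$ arises in this way: restrict it to $F_{\mathbf B}$ and extend by zero. This respects \eqref{eq:transl} because of (F1) and because two compatible vectors whose sum lies in $F_{\mathbf B}$ both lie in $F_{\mathbf B}$. So the weights with blocks $\mathbf B$ form the torus $\operatorname{Hom}(L_{\mathbf B},k^\times)$.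
\end{remark}

\section{The blocks $\{1,2\},\{3\}$ for $n=3$}\label{sec:example}

The smallest weight whose stabilizer is neither trivial nor all of $\mathfrak S_n$ occurs for $n=3$. Let $k$ be algebraically closed, $\mathbf B=(\{1,2\},\{3\})$ and $\lambda=(1,1,-2)$, so that $F_{\mathbf B}=\{m\lambda:m\ge0\}$. Let $\chi$ be the weight with support $F_{\mathbf B}$ and $\chi(T_\lambda)=c\ne0$; its stabilizer is $\{1,s_1\}$. Let $M$ be a simple module with $V=M_\chi\neq0$. We determine $M$.

\subsection*{The operators on $V$}
Let $P=\mathbb Z\setminus3\mathbb Z$ and let $G$ be the group of $x\in W$ with $x(P)=P$, that is, with $\bar x\in\{1,s_1\}$. By Lemma~\ref{lem:comm}(c), $T_x$ maps $V$ to $V$ if $x\in G$ and to another weight space if $x\notin G$. As $M$ is generated by any nonzero $v\in V$, the space $V$ is irreducible under the algebra $E$ spanned by the $T_x|_V$ with $x\in G$, and $E=\operatorname{End}_k(V)$ by Burnside's theorem. We want $E$ to be commutative, although $G$ is not.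

First consider the $x\in G$ that are increasing on $P$. The basic one is $\omega=w_0w_1w_2$, with $\omega(1)=2$, $\omega(2)=4$, $\omega(3)=0$: it moves each element of $P$ to the next element of $P$, and each multiple of $3$ to the previous multiple. An $x\in G$ that is increasing on $P$ shifts $P$ by some number $m$ of steps; then $\omega^{-m}x$ fixes $1$ and $2$, hence also $3$ by the sum condition, and $x=\omega^m$. These elements commute, so the operators $T_{\omega^m}$ commute by Lemma~\ref{lem:comm}(a). We have $\omega^2=t_\lambda$ and $\ell(t_{m\lambda})=6|m|$ by \eqref{eq:tlength}, so $6|m|\le2\ell(\omega^m)\le6|m|$ and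
\begin{equation}\label{eq:omega}
\ell(\omega^m)=3|m|,\qquad T_\omega=u_0u_1u_2,\qquad T_\omega^2=T_\lambda .
\end{equation}
In particular $T_\omega$ is invertible on $V$, although $\bar\omega=s_1\ne1$.

Now consider the $x\in G$ that reverse a pair inside $P$. For $x=w_1$ we have $T_x^2=0$. For $x=w_1\omega=t_{(0,1,-1)}$ we have $\chi(T_x)=0$, so $T_x$ is nilpotent on $V$. These two cases are typical. In general $x^2=t_\nu$ is a translation, and $T_x^2$ is $0$ or $T_\nu$. In the second case Lemma~\ref{lem:length}(b) says that the pair in $P$ reversed by $x$ is not reversed back, so $t_\nu$ reverses a pair inside $P$, which forces $\nu_1\ne\nu_2$ and $\chi(T_\nu)=0$. So $T_x$ is always nilpotent on $V$. The same lemma shows that for $y\in G$ a nonzero product $T_yT_x$ or $T_xT_y$ again belongs to an element that reverses a pair inside $P$. These operators therefore span an ideal of $E=\operatorname{End}_k(V)$ on which the trace vanishes. A matrix algebra has no proper nonzero ideal, so this ideal is zero, $E$ is spanned by the commuting operators $T_{\omega^m}|_V$, and $\dim V=1$.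

\subsection*{The module}
Let $V=kv_1$ and $T_\omega v_1=\gamma v_1$, so that $\gamma^2=c$ by \eqref{eq:omega}. Put $v_2=u_2v_1$ and $v_3=u_1v_2$; then $u_0v_3=\gamma v_1$. The three vectors are nonzero and have the distinct weights $\chi$, $s_2\chi$, $s_1s_2\chi$. We have $u_1v_1=0$ by the above, and $u_2v_2=0$, $u_1v_3=0$, $\gamma u_0v_1=u_0^2v_3=0$. The braid relations give
\[
u_2v_3=u_2u_1u_2v_1=u_1u_2u_1v_1=0,
\]
\[
\gamma u_0v_2=u_0u_2u_0u_1u_2v_1=u_2u_0u_2u_1u_2v_1=u_2u_0u_2v_3=0 .
\]
So $v_1,v_2,v_3$ span a submodule, which is $M$, and in this basis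
\begin{equation}\label{eq:Mgamma}
u_2=E_{21},\qquad u_1=E_{32},\qquad u_0=\gamma E_{13}.
\end{equation}

Conversely, for any $\gamma\in k^\times$ the matrices \eqref{eq:Mgamma} define a module $M_\gamma$: they have square zero, and $u_iu_ju_i=0$ for $i\neq j$, because $E_{ab}XE_{ab}=X_{ba}E_{ab}$ and none of the matrices has a nonzero entry in position $(1,2)$, $(2,3)$ or $(3,1)$. The module is simple, since $u_0u_1u_2=\gamma E_{11}$, $u_2=E_{21}$, $u_1u_2=E_{31}$, $u_0u_1=\gamma E_{12}$ and $u_0=\gamma E_{13}$ generate all matrix units. A word in the $u_i$ that does not kill $v_1$ must be a final segment of $\cdots u_0u_1u_2u_0u_1u_2$, so it belongs to $\omega^m$, $w_2\omega^m$ or $w_1w_2\omega^m$ with $m\ge0$. The last two move the residue $3$, and $\bar\omega=s_1$, so the only translations among these are $\omega^{2m}=t_{m\lambda}$. Thus $v_1$ has the weight with support $F_{\mathbf B}$ and $T_\lambda\mapsto\gamma^2$. The modules $M_\gamma$ and $M_{-\gamma}$ have the same weights, and the trace of $u_0u_1u_2$ distinguishes them unless the characteristic is $2$.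

\section{Internal length and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

In the example the decisive distinction was whether an element reverses a pair inside $P$. In general we count the reversed pairs inside the blocks. Fix an ordered set partition $\mathbf B=(B_1,\dots,B_s)$. Put $\hat B_a=B_a+n\mathbb Z\subseteq\mathbb Z$ and
\[
G=G_{\mathbf B}=\{x\in W:x(\hat B_a)=\hat B_a\text{ for all }a\}.
\]
This group contains all translations, and by Lemma~\ref{lem:weights} it equals $\{x\in W:\bar x\chi=\chi\}$ for every weight $\chi$ with blocks $\mathbf B$. A pair of integers is \emph{internal} if both members lie in the same set $\hat B_a$. For $x\in G$ let $\mathrm{Inv}_0(x)\subseteq\mathrm{Inv}(x)$ consist of the classes of internal pairs. The \emph{internal length} of $x$ is $\ell_0(x)=|\mathrm{Inv}_0(x)|$, and we put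
\[
\Omega=\Omega_{\mathbf B}=\{x\in G:\ell_0(x)=0\}.
\]

\begin{lemma}\label{lem:internal}
Let $x,y\in G$ and $\nu\in\Lambda$.
\begin{itemize}
\item[(a)] $\ell_0(xy)\le\ell_0(x)+\ell_0(y)$, with equality if and only if no internal pair is reversed by $y$ and then reversed back by $x$. Equality holds if $T_xT_y\neq0$.
\item[(b)] $\ell_0(t_\nu)=0$ if and only if $\nu\in L_{\mathbf B}$.
\item[(c)] $\Omega$ is a commutative subgroup of $G$, and $\ell_0(x\omega)=\ell_0(\omega x)=\ell_0(x)$ for $\omega\in\Omega$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $y$ preserves each $\hat B_a$, the pair $\{i,j\}$ is internal if and only if $\{y(i),y(j)\}$ is. Intersecting \eqref{eq:symdiff} with the internal classes gives $\mathrm{Inv}_0(xy)=\mathrm{Inv}_0(y)\,\triangle\,y^{-1}\mathrm{Inv}_0(x)$, which proves the first sentence. The second follows from Lemma~\ref{lem:length}(b).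

(b) By the count leading to \eqref{eq:tlength}, $\ell_0(t_\nu)$ is the sum of $|\nu_i-\nu_j|$ over the pairs $i<j$ in a common block.

(c) An element of $G$ lies in $\Omega$ if and only if it is increasing on each $\hat B_a$, so $\Omega$ is a subgroup. Each $\hat B_a$ is order isomorphic to $\mathbb Z$, and an increasing bijection of $\mathbb Z$ is a shift. Shifts commute, and an element of $G$ is determined by its restrictions to the sets $\hat B_a$; so $\Omega$ is commutative. By (a), $\ell_0(x\omega)\le\ell_0(x)=\ell_0(x\omega\,\omega^{-1})\le\ell_0(x\omega)$, and the same argument applies to $\omega x$.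
\end{proof}

The next lemma is the point at which the support of the weight enters. An element of positive internal length need not be nilpotent in $A$, but a power of it is either zero or a translation outside the support.

\begin{lemma}\label{lem:nilp}
Let $\chi$ be a weight with blocks $\mathbf B$, let $M$ be a finite-dimensional $A$-module, and let $x\in G$ with $\ell_0(x)>0$. Then $T_x$ acts nilpotently on $M_\chi$.
\end{lemma}

\begin{proof}
The operator $T_x$ preserves $M_\chi$ by Lemma~\ref{lem:comm}(c). Let $m$ be the order of $\bar x$, so that $x^m=t_\nu$ for some $\nu\in\Lambda$. If $T_x^m=0$ we are done. Otherwise $T_x^j=T_{x^j}$ for $j\le m$ and $T_{x^j}T_x\ne0$ for $j<m$, so Lemma~\ref{lem:internal}(a) gives $\ell_0(t_\nu)=m\,\ell_0(x)>0$. By Lemma~\ref{lem:internal}(b), $\nu\notin L_{\mathbf B}$, so $\nu\notin F_{\mathbf B}=S(\chi)$. Thus $\chi(T_\nu)=0$, and $T_x^m=T_\nu$ is nilpotent on $M_\chi$ by the definition of a weight space.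
\end{proof}

We recall Burnside's theorem: if $k$ is algebraically closed, $V\ne0$ is a finite-dimensional $k$-vector space, and $E\subseteq\operatorname{End}_k(V)$ is a subalgebra containing the identity that leaves no subspace other than $0$ and $V$ invariant, then $E=\operatorname{End}_k(V)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The module $M$ is finite dimensional, hence the direct sum of its weight spaces. Let $\mathbf B$ be the blocks of $\chi$, with $G$, $\ell_0$, $\Omega$ as above, and let $V=M_\chi$.

\emph{Step 1: reduction to $G$.} By Lemma~\ref{lem:comm}(c), $T_xV\subseteq M_{\bar x\chi}$, and $\bar x\chi=\chi$ if and only if $x\in G$. Let $E\subseteq\operatorname{End}_k(V)$ be the span of the operators $T_x|_V$ with $x\in G$; by \eqref{eq:mult} it is a subalgebra, and it contains the identity. Let $0\ne v\in V$. Since $M$ is simple, it is spanned by the vectors $T_xv\in M_{\bar x\chi}$ with $x\in W$. Consequently every weight of $M$ lies in the orbit of $\chi$, and $V$ is spanned by the $T_xv$ with $x\in G$, that is, $V=Ev$. By Burnside's theorem, $E=\operatorname{End}_k(V)$.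

\emph{Step 2: positive internal length acts as zero.} By Lemma~\ref{lem:nilp}, each $T_x|_V$ with $x\in G$ and $\ell_0(x)>0$ is nilpotent. This alone does not make these operators vanish, since nilpotent operators can generate a full matrix algebra, as $u_0$ and $u_1$ do in the two-dimensional modules for $n=2$. What helps is that the family is stable under multiplication. Let $I\subseteq E$ be its span. If $x,y\in G$ and $\ell_0(x)>0$, then $T_yT_x$ is $0$ or equals $T_{yx}$ with $\ell_0(yx)=\ell_0(y)+\ell_0(x)>0$, by Lemma~\ref{lem:internal}(a), and in the same way $T_xT_y$ is $0$ or $T_{xy}$ with $\ell_0(xy)>0$. So $I$ is a two-sided ideal of $E=\operatorname{End}_k(V)$. It is spanned by nilpotent operators, so every element of $I$ has trace $0$. An idempotent of rank one has trace $1$ in every characteristic, so $I\neq\operatorname{End}_k(V)$. Since $\operatorname{End}_k(V)$ is a simple ring, $I=0$.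

\emph{Step 3: internal length zero.} By Step 2, $E$ is spanned by the $T_\omega|_V$ with $\omega\in\Omega$. The group $\Omega$ is commutative by Lemma~\ref{lem:internal}(c), so these operators commute by Lemma~\ref{lem:comm}(a). Hence $\operatorname{End}_k(V)$ is commutative, and $\dim M_\chi=1$.

\emph{Step 4: all conjugate weights occur.} We show that the set of weights of $M$ is stable under $s_1,\dots,s_{n-1}$. Let $\psi$ be a weight of $M$, with blocks $\mathbf B'$, and let $s_i\psi\neq\psi$. By Lemma~\ref{lem:weights}, $i$ and $i+1$ lie in different blocks. Choose $\mu\in F^\circ_{\mathbf B'}$; then $\mu_i\ne\mu_{i+1}$ and $\psi(T_\mu)\neq0$. Write $T_\mu=T_xT_y$ as in Lemma~\ref{lem:wall}. The operator $T_\mu$ has the single eigenvalue $\psi(T_\mu)\ne0$ on $M_\psi$, so it is injective there, and $0\ne T_yM_\psi\subseteq M_{s_i\psi}$. As the $s_i$ generate $\mathfrak S_n$, every conjugate of $\chi$ is a weight of $M$, and by Step 1 there are no others.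

Steps 1--3 apply to each weight of $M$, so $\dim M$ is the size of the orbit of $\chi$, which is the index of the stabilizer.
\end{proof}

\begin{remark}\label{rem:hyp}
The characteristic of $k$ plays no role. Simplicity and finite dimensionality of $M$ and algebraic closedness of $k$ are used in Step 1, for the weight decomposition and for Burnside's theorem. The closedness assumption cannot be dropped, even when all weights take values in $k$. Take $k=\mathbb R$, $n=3$, and regard the module $M_\gamma=\mathbb C^3$ of \eqref{eq:Mgamma} with $\gamma=\sqrt{-1}$ as a real module. The image of $A$ contains $\gamma E_{11}$ and its square $-E_{11}$, hence $\mathbb CE_{11}$, and then $\mathbb CE_{ab}$ for all $a,b$; so the module is simple. Its weight spaces are the three complex lines $\mathbb Cv_j$, the weights are real because $T_{(1,1,-2)}$ acts on $v_1$ as $\gamma^2=-1$, and each weight space has real dimension $2$.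
\end{remark}

\section{Localization at an orbit sum}\label{sec:loc}

The proof above shows that on a weight space of a simple module only $\Omega$ matters. To construct simple modules we need the algebra that acts on such a weight space, as an abstract algebra. It appears as a corner of a localization of $A$. In this section $k$ is an arbitrary field. Fix $\lambda\in\Lambda$, let $\mathbf B=(B_1,\dots,B_s)$ be the ordered set partition with $\lambda\in F^\circ_{\mathbf B}$, and let $G$, $\ell_0$, $\Omega$ be as in Section~\ref{sec:proof}. Thus $G=\{x\in W:\bar x\lambda=\lambda\}$, so $t_\lambda$ is central in $G$, and $t_\lambda\in\Omega$ by Lemma~\ref{lem:internal}(b). Put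
\[
O=\mathfrak S_n\lambda,\qquad z=\sum_{\mu\in O}T_\mu,\qquad d=|O|=\binom{n}{n_1\ \dots\ n_s}.
\]
The element $z$ is central in $A$ by Lemma~\ref{lem:comm}(b). We write $A_z=A[z^{-1}]$ for the ring of fractions $z^{-m}a$, and recall that $a\in A$ becomes zero in $A_z$ if and only if $z^ma=0$ for some $m$.

\subsection*{The algebra of internal length}
The span of the $T_x$ with $x\in G$ is a subalgebra of $A$, but it is not the right object, because its multiplication also sees pairs taken from two different blocks. In Section~\ref{sec:example}, formula \eqref{eq:omega} gives $T_{\omega^{-1}}T_\omega=0$, so $T_{\omega^{-1}}$ acts as zero on the weight space on which $T_\omega$ acts invertibly; the inverse of $T_\omega$ there is $c^{-1}T_{\omega^{-1}t_\lambda}$. We therefore define an algebra that sees internal pairs only. Let $\mathcal N_G$ have the basis $\{S_x:x\in G\}$ and the product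
\[
S_xS_y=\begin{cases}S_{xy}&\text{if }\ell_0(xy)=\ell_0(x)+\ell_0(y),\\0&\text{otherwise.}\end{cases}
\]
This product is associative. By Lemma~\ref{lem:internal}(a) we have $\ell_0(xyw)\le\ell_0(xy)+\ell_0(w)\le\ell_0(x)+\ell_0(y)+\ell_0(w)$, so $(S_xS_y)S_w$ equals $S_{xyw}$ if the two ends agree and $0$ otherwise; the other bracketing has the same description. By Lemma~\ref{lem:internal}(c), $S_xS_\omega=S_{x\omega}$ and $S_\omega S_x=S_{\omega x}$ for $\omega\in\Omega$, so $S_\omega$ is invertible with inverse $S_{\omega^{-1}}$.

Recall that if a group $\Gamma$ acts on an algebra $R$ by automorphisms, then the \emph{skew group ring} $R\rtimes\Gamma$ is the free left $R$-module with basis $\Gamma$ and product $(r\gamma)(r'\gamma')=r\,\gamma(r')\,\gamma\gamma'$.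

\begin{theorem}\label{thm:loc}
Let $k$ be any field, and let $\lambda$, $z$, $d$, $G$, $\Omega$ be as above.
\begin{itemize}
\item[(a)] $A[z^{-1}]\cong\mathrm M_d(\mathcal N_G)$.
\item[(b)] $\mathcal N_G\cong\bigl(\mathcal N(\tilde A_{n_1-1})\otimes\dots\otimes\mathcal N(\tilde A_{n_s-1})\bigr)\rtimes\Omega$, where $\mathcal N(\tilde A_0)=k$ and $\Omega\cong\{m\in\mathbb Z^s:\sum_am_a=0\}\cong\mathbb Z^{s-1}$ acts by rotating the Dynkin diagrams.
\end{itemize}
\end{theorem}

For $\lambda=0$ this says nothing. If all entries of $\lambda$ are distinct, then $G=\Omega$ is the group of translations and $A_z\cong\mathrm M_{n!}(k\Lambda)$, a matrix algebra over a Laurent polynomial ring in $n-1$ variables. For $\lambda=(1,1,-2)$ we get $A_z\cong\mathrm M_3(\mathcal N(\tilde A_1)\rtimes\mathbb Z)$, where the generator $\omega$ of $\mathbb Z$ interchanges the two generators of $\mathcal N(\tilde A_1)$.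

The proof of (a) has two parts: the summands of $z$ give $d$ equivalent orthogonal idempotents, and the corner ring of one of them is $\mathcal N_G$.

\subsection*{Matrix units}

\begin{lemma}\label{lem:orbit}
Two compatible elements $\mu,\mu'$ of one $\mathfrak S_n$-orbit in $\Lambda$ are equal.
\end{lemma}

\begin{proof}
List the positions as $i_1,\dots,i_n$ so that $\mu+\mu'$ is weakly decreasing. For $p<q$ the numbers $\mu_{i_p}-\mu_{i_q}$ and $\mu'_{i_p}-\mu'_{i_q}$ have nonnegative sum and nonnegative product, so both are nonnegative. Thus along this list $\mu$ and $\mu'$ are both the weakly decreasing arrangement of the same multiset.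
\end{proof}

By Lemma~\ref{lem:orbit} and \eqref{eq:transl}, $T_\mu T_{\mu'}=0$ for distinct $\mu,\mu'\in O$, and therefore $zT_\mu=T_\mu^2$. Hence the elements $e_\mu=z^{-1}T_\mu$ ($\mu\in O$) are orthogonal idempotents of $A_z$ with sum $1$. Put $e=e_\lambda$.

\begin{lemma}\label{lem:units}
For each $\mu\in O$ there are $a_\mu\in eA_ze_\mu$ and $b_\mu\in e_\mu A_ze$ with $a_\mu b_\mu=e$ and $b_\mu a_\mu=e_\mu$. Consequently $A_z\cong\mathrm M_d(eA_ze)$, $A_zeA_z=A_z$, and $A_ze$ is a free right $eA_ze$-module with basis $\{b_\mu:\mu\in O\}$.
\end{lemma}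

\begin{proof}
Let $\mu\in O$ and $\mu'=s_i\mu\ne\mu$, with $x,y$ as in Lemma~\ref{lem:wall}. By Lemma~\ref{lem:comm}(b), $T_xe_{\mu'}=e_\mu T_x$ and $T_ye_\mu=e_{\mu'}T_y$. So $a=e_\mu T_x$ lies in $e_\mu A_ze_{\mu'}$, $b=z^{-1}e_{\mu'}T_y$ lies in $e_{\mu'}A_ze_\mu$, and
\[
ab=z^{-1}e_\mu T_xe_{\mu'}T_y=z^{-1}e_\mu T_xT_y=e_\mu\,z^{-1}T_\mu=e_\mu,\qquad ba=z^{-1}e_{\mu'}T_yT_x=e_{\mu'}.
\]
Any $\mu\in O$ is reached from $\lambda$ by a chain of such steps. Let $a_\mu$ be the product of the elements $a$ along the chain and $b_\mu$ the product of the elements $b$ in reverse order, with $a_\lambda=b_\lambda=e$; the two identities follow by canceling from the middle.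

We now have $\sum_\mu b_\mu a_\mu=1$, and $a_\mu b_{\mu'}=0$ for $\mu\neq\mu'$ since $e_\mu e_{\mu'}=0$. The first identity shows that $r\mapsto(a_\mu rb_{\mu'})_{\mu,\mu'}$ is a multiplicative map $A_z\to\mathrm M_d(eA_ze)$, and the identities together show that it is unital and that $(r_{\mu\mu'})\mapsto\sum b_\mu r_{\mu\mu'}a_{\mu'}$ is a two-sided inverse. Also $1=\sum_\mu b_\mu ea_\mu\in A_zeA_z$. Finally, each $r\in A_ze$ equals $\sum_\mu b_\mu(a_\mu r)$ with $a_\mu r\in eA_ze$, and if $\sum_\mu b_\mu r_\mu=0$ with $r_\mu\in eA_ze$, then left multiplication by $a_\mu$ gives $r_\mu=0$.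
\end{proof}

\subsection*{The corner ring}
To compare $\mathcal N_G$ with $A$ we need a part of $G$ on which the two products agree, and which becomes all of $G$ once $t_\lambda$ is inverted. The translation $t_\lambda$ displaces earlier blocks further to the right than later blocks. If two elements both have this property, then the reversals of non-internal pairs all go in one direction and cannot be undone. Let $G^+$ be the set of $x\in G$ with
\[
x(i)-i\ \ge\ x(j)-j\qquad\text{whenever } i\in\hat B_a,\ j\in\hat B_b,\ a<b .
\]

\begin{lemma}\label{lem:Gplus}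
\begin{itemize}
\item[(a)] $G^+$ is a submonoid of $G$. It contains $t_\nu$ for every $\nu$ compatible with $\lambda$; in particular $t_\lambda\in G^+$.
\item[(b)] For each $x\in G$ we have $xt_{N\lambda}\in G^+$ for $N\gg0$.
\item[(c)] For $x,y\in G^+$ we have $T_xT_y=T_{xy}$ if $\ell_0(xy)=\ell_0(x)+\ell_0(y)$, and $T_xT_y=0$ otherwise.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $xy(i)-i=\bigl(x(y(i))-y(i)\bigr)+\bigl(y(i)-i\bigr)$, and $y(i)$ lies in the same set $\hat B_a$ as $i$; so the defining inequalities add. If $\nu$ is compatible with $\lambda$, then $\nu_i\ge\nu_j$ for $i\in\hat B_a$, $j\in\hat B_b$, $a<b$, since $\lambda_i>\lambda_j$.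

(b) We have $xt_{N\lambda}(i)-i=(x(i)-i)+nN\lambda_i$, and $x(i)-i$ takes finitely many values.

(c) By Lemmas~\ref{lem:length}(b) and~\ref{lem:internal}(a) it suffices to show that no pair $\{i,j\}$ with $i\in\hat B_a$, $j\in\hat B_b$, $a<b$, is reversed by $y$ and then reversed back by $x$. If $i>j$, then $y(i)-y(j)\ge i-j>0$, so $y$ does not reverse the pair. If $i<j$ and $y$ reverses the pair, then $xy(i)-xy(j)\ge y(i)-y(j)>0$, so $x$ does not reverse $\{y(i),y(j)\}$.
\end{proof}

\begin{lemma}\label{lem:corner}
There is an algebra isomorphism $\Phi\colon\mathcal N_G\to eA_ze$ with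
\begin{equation}\label{eq:Phi}
\Phi(S_x)=z^{-N}eT_{xt_{N\lambda}}\qquad\text{whenever }N\ge0\text{ and }xt_{N\lambda}\in G^+ .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Gplus}(a),(c), the span $A^+$ of the $T_x$ with $x\in G^+$ is a subalgebra of $A$, and $T_x\mapsto S_x$ identifies it with a subalgebra of $\mathcal N_G$. The element $\tau=S_{t_\lambda}$ is invertible and central in $\mathcal N_G$, because $t_\lambda$ lies in $\Omega$ and is central in $G$. Since $S_x=\tau^{-N}S_{xt_{N\lambda}}$, Lemma~\ref{lem:Gplus}(b) shows that every element of $\mathcal N_G$ has the form $\tau^{-N}a$ with $a\in A^+$; that is, $\mathcal N_G=A^+[\tau^{-1}]$.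

By Lemma~\ref{lem:comm}(a), $T_\lambda$ and hence $e$ commute with $T_x$ for all $x\in G$. So $\Phi(a)=ea=eae$ defines a unital homomorphism $A^+\to eA_ze$. It sends $T_\lambda$ to $eT_\lambda=ze$, which is central and invertible in $eA_ze$ with inverse $z^{-1}e$. Hence $\Phi$ extends to $\mathcal N_G$ by $\Phi(\tau^{-N}a)=z^{-N}ea$, and this is \eqref{eq:Phi}.

\emph{Injectivity.} It suffices to treat $a\in A^+$ with $ea=0$ in $A_z$. Then $z^mT_\lambda a=0$ in $A$ for some $m$, and $z^mT_\lambda=T_\lambda^{m+1}$. By Lemmas~\ref{lem:Gplus}(c) and~\ref{lem:internal}(c), $T_\lambda T_x=T_{t_\lambda x}$ with $t_\lambda x\in G^+$ for all $x\in G^+$, so multiplication by $T_\lambda$ maps the basis of $A^+$ injectively to itself. Hence $a=0$.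

\emph{Surjectivity.} The ring $eA_ze$ is spanned by the elements $z^{-m}eT_we$ with $w\in W$ and $m\ge0$. By Lemma~\ref{lem:comm}(b), $eT_we=e\,e_{\bar w\lambda}T_w$, which is zero unless $\bar w\lambda=\lambda$, that is, $w\in G$. Let $w\in G$ with $eT_we\neq0$, and choose $N\ge1$ with $x=wt_{N\lambda}\in G^+$. Since $e=e^N=z^{-N}T_{N\lambda}$, we have $eT_we=z^{-N}eT_wT_{N\lambda}$. This is nonzero, so $T_wT_{N\lambda}=T_x$, and $z^{-m}eT_we=z^{-m-N}eT_x=\Phi(\tau^{-m-N}S_x)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:loc}]
Part (a) follows from Lemmas~\ref{lem:units} and~\ref{lem:corner}.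

For (b) we renumber each block. Let $\phi_a\colon\mathbb Z\to\hat B_a$ be an increasing bijection. Each interval of $n$ consecutive integers contains $n_a$ elements of $\hat B_a$, so $\phi_a(j+n_a)=\phi_a(j)+n$. An $n$-periodic bijection $x$ of $\mathbb Z$ that preserves every $\hat B_a$ corresponds to a tuple $(x_1,\dots,x_s)$, where $x_a=\phi_a^{-1}x\phi_a$ is an arbitrary bijection of $\mathbb Z$ with $x_a(j+n_a)=x_a(j)+n_a$. We must translate the sum condition defining $W$. Put
\[
\delta_a(x)=\frac1{n_a}\sum_{j=1}^{n_a}\bigl(x_a(j)-j\bigr).
\]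
This is an integer, because $x_a$ permutes the residues modulo $n_a$. It is additive in $x$, because $x_ay_a(j)-j=(x_a(y_a(j))-y_a(j))+(y_a(j)-j)$, the function $x_a(j)-j$ has period $n_a$, and $y_a$ permutes the residues. The function $p_a(j)=\phi_a(j)-\frac n{n_a}j$ also has period $n_a$, so
\[
\sum_{i\in B_a}\bigl(x(i)-i\bigr)=\sum_{j=1}^{n_a}\bigl(\phi_a(x_a(j))-\phi_a(j)\bigr)=n\,\delta_a(x)+\sum_{j=1}^{n_a}\bigl(p_a(x_a(j))-p_a(j)\bigr)=n\,\delta_a(x).
\]
Therefore $G$ consists of all tuples $(x_a)$ with $\sum_a\delta_a=0$.

An element of $\Omega$ is a tuple of shifts $j\mapsto j+m_a$, on which $\delta_a=m_a$. Hence $\delta=(\delta_1,\dots,\delta_s)$ maps $G$ to $\{m\in\mathbb Z^s:\sum_am_a=0\}$ and restricts to an isomorphism from $\Omega$ onto this group. So $G=G_0\rtimes\Omega$ with $G_0=\ker\delta$, and $G_0=\prod_aW(\tilde A_{n_a-1})$ in the permutation model, the factor being trivial when $n_a=1$. Under $\phi_a$, pairs in $\hat B_a$ modulo $n$ correspond to pairs in $\mathbb Z$ modulo $n_a$, preserving order. By Lemma~\ref{lem:length}(a), $\ell_0(y)=\sum_a\ell(y_a)$ for $y\in G_0$.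 Each summand is subadditive, so $\ell_0$ is additive on a product $yy'$ if and only if $\ell$ is additive on each $y_ay'_a$. Thus $S_y\mapsto T_{y_1}\otimes\dots\otimes T_{y_s}$ is an isomorphism from the span $R$ of the $S_y$, $y\in G_0$, onto $\bigotimes_a\mathcal N(\tilde A_{n_a-1})$. For $\omega\in\Omega$ we have $S_\omega S_yS_\omega^{-1}=S_{\omega y\omega^{-1}}$, so $\Omega$ acts on $R$, and the elements $S_yS_\omega=S_{y\omega}$ form the basis of $\mathcal N_G$. As $S_yS_\omega S_{y'}S_{\omega'}=S_y(S_\omega S_{y'}S_\omega^{-1})S_{\omega\omega'}$, we get $\mathcal N_G=R\rtimes\Omega$. Conjugation by the shift $j\mapsto j+m_a$ sends the generator $w_j$ of the $a$th factor to $w_{j+m_a}$, which is a rotation of its Dynkin diagram.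
\end{proof}

\section{Classification of the simple modules}\label{sec:class}

Every ordered set partition is conjugate under $\mathfrak S_n$ to one whose blocks are consecutive intervals, and these correspond to the compositions of $n$. For a composition $\mathbf n=(n_1,\dots,n_s)$ of $n$, in which the order of the parts matters, let $\mathbf B(\mathbf n)=(\{1,\dots,n_1\},\{n_1+1,\dots,n_1+n_2\},\dots)$, and write $F_{\mathbf n}$, $L_{\mathbf n}$, $\Omega_{\mathbf n}$ for the associated objects. Choose $\lambda=\lambda_{\mathbf n}\in F^\circ_{\mathbf B(\mathbf n)}$, and let $z,e,d,G,\Phi$ be as in Section~\ref{sec:loc}. By Lemma~\ref{lem:internal}(b), $\nu\mapsto t_\nu$ identifies $L_{\mathbf n}$ with a subgroup of $\Omega_{\mathbf n}$.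

The proof of Theorem~\ref{thm:main} tells us which $\mathcal N_G$-modules to consider: those of dimension one that are killed by positive internal length. For $\varphi\in\operatorname{Hom}(\Omega_{\mathbf n},k^\times)$ let $k_\varphi=k$, with $S_x$ acting as $\varphi(x)$ if $\ell_0(x)=0$ and as $0$ otherwise. This is an $\mathcal N_G$-module. Indeed, if $\ell_0(xy)=\ell_0(x)+\ell_0(y)$, then $\ell_0(xy)=0$ exactly when $\ell_0(x)=\ell_0(y)=0$; and if additivity fails, then $x$ and $y$ are not both in the group $\Omega_{\mathbf n}$, so one of $S_x,S_y$ acts as $0$. Regarding $k_\varphi$ as an $eA_ze$-module through $\Phi$, put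
\[
M(\mathbf n,\varphi)=A_ze\otimes_{eA_ze}k_\varphi .
\]

\begin{theorem}\label{thm:class}
Let $k$ be algebraically closed of characteristic $p\ge0$.
\begin{itemize}
\item[(a)] The modules $M(\mathbf n,\varphi)$ are simple and pairwise non-isomorphic, and every simple $A$-module is isomorphic to one of them. So the simple modules are parametrized by $\bigsqcup_{\mathbf n}\operatorname{Hom}(\Omega_{\mathbf n},k^\times)\cong\bigsqcup_{\mathbf n}(k^\times)^{s-1}$, over all $2^{n-1}$ compositions of $n$. Moreover $\dim M(\mathbf n,\varphi)=\binom{n}{n_1\ \dots\ n_s}$, so every multinomial coefficient occurs.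
\item[(b)] $M(\mathbf n,\varphi)$ has the weight $\chi_\varphi$ given by $\chi_\varphi(T_\nu)=\varphi(t_\nu)$ for $\nu\in F_{\mathbf n}$ and $\chi_\varphi(T_\nu)=0$ otherwise. Its weights are the $\mathfrak S_n$-conjugates of $\chi_\varphi$, each with multiplicity one.
\item[(c)] Let $\chi$ be any weight, with blocks of sizes $n_1,\dots,n_s$. The number of isomorphism classes of simple modules having $\chi$ as a weight is the prime-to-$p$ part of
\[
\frac{n_1n_2\cdots n_s}{\gcd(n_1,\dots,n_s)}
\]
(the whole number if $p=0$). In particular it is at least $1$.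
\end{itemize}
\end{theorem}

\begin{proof}
We recall the Morita equivalence attached to an idempotent: if $e$ is an idempotent of a ring $R$ with $ReR=R$, then $M\mapsto eM$ and $U\mapsto Re\otimes_{eRe}U$ are mutually inverse equivalences between $R$-modules and $eRe$-modules. By Lemma~\ref{lem:units} this applies to $e\in A_z$.

\emph{Simplicity and dimension.} Let $M=M(\mathbf n,\varphi)$. It is a simple $A_z$-module with $eM=k_\varphi$, and $\dim M=d$ because $A_ze$ is free of rank $d$ over $eA_ze$. Since $z$ is invertible on the finite-dimensional space $M$, its inverse acts as a polynomial in $z$, so $A$-submodules are $A_z$-submodules and $M$ is simple over $A$.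

\emph{Part (b).} The line $eM$ is stable under $C$, and $T_\nu$ acts on it as $T_\nu e=z^{-1}T_\nu T_\lambda$. This is $0$ if $\nu$ is not compatible with $\lambda$. If $\nu$ is compatible with $\lambda$, then $t_\nu\in G^+$ by Lemma~\ref{lem:Gplus}(a), and $T_\nu e=\Phi(S_{t_\nu})$ by \eqref{eq:Phi}. By Lemma~\ref{lem:internal}(b) this acts as $\varphi(t_\nu)$ if $\nu\in L_{\mathbf n}$, and as $0$ otherwise. In view of (F3), $C$ acts on $eM$ through $\chi_\varphi$. The remaining statements follow from Theorem~\ref{thm:main}. Note that $\chi_\varphi$ has support $F_{\mathbf n}$.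

\emph{Every simple module occurs.} Let $M$ be a simple $A$-module. By Theorem~\ref{thm:main} its weights form one orbit, so by (F4) it has a weight $\chi$ with $S(\chi)=F_{\mathbf n}$ for some composition $\mathbf n$. Let $\lambda=\lambda_{\mathbf n}$ and $c=\chi(T_\lambda)\ne0$. Elements of $F_{\mathbf n}$ are compatible, so $F_{\mathbf n}\cap O=\{\lambda\}$ by Lemma~\ref{lem:orbit}, and $\chi(z)=c$. As $z$ is $\mathfrak S_n$-invariant, it acts as $c$ on each of the lines $M_{\sigma\chi}$. Hence $M$ is a simple $A_z$-module on which $z=c$. The idempotent $e=c^{-1}T_\lambda$ acts on $M_{\sigma\chi}$ as $c^{-1}\chi(T_{\sigma^{-1}\lambda})$, which is $1$ if $\sigma\lambda=\lambda$ and $0$ otherwise; and $\sigma\lambda=\lambda$ if and only if $\sigma\chi=\chi$, by Lemma~\ref{lem:weights}. So $eM=M_\chi$ is a one-dimensional $\mathcal N_G$-module. Let $x\in G$ with $\ell_0(x)>0$. By \eqref{eq:Phi}, $S_x$ acts on $M_\chi$ as $c^{-N}T_{xt_{N\lambda}}$ for large $N$, and $\ell_0(xt_{N\lambda})=\ell_0(x)>0$. By Lemma~\ref{lem:nilp} this operator is nilpotent on the line $M_\chi$, hence zero. On $\Omega_{\mathbf n}$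 we have $S_\omega S_{\omega'}=S_{\omega\omega'}$, so the $S_\omega$ act through a homomorphism $\varphi\colon\Omega_{\mathbf n}\to k^\times$. Thus $eM\cong k_\varphi$ and $M\cong A_ze\otimes_{eA_ze}eM\cong M(\mathbf n,\varphi)$.

\emph{The modules are pairwise non-isomorphic.} We first note:
\begin{itemize}
\item[$(*)$] If $M(\mathbf n',\varphi')$ has a weight $\chi$ with support $F_{\mathbf n}$, then $\mathbf n'=\mathbf n$ and $\chi=\chi_{\varphi'}$.
\end{itemize}
Indeed, $\chi=\sigma\chi_{\varphi'}$ for some $\sigma$ by (b), so $\sigma\mathbf B(\mathbf n')=\mathbf B(\mathbf n)$ by (F4) and (F5). Comparing block sizes in order gives $\mathbf n'=\mathbf n$. Then $\sigma$ preserves every block, so it fixes $\chi_{\varphi'}$ by Lemma~\ref{lem:weights}.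

Now let $M(\mathbf n,\varphi)\cong M(\mathbf n',\varphi')$ as $A$-modules. Applying $(*)$ to $\chi_\varphi$ gives $\mathbf n'=\mathbf n$, so both are modules over the same ring $A_z$, and an $A$-isomorphism commutes with $z^{-1}$. Applying $e$ gives $k_\varphi\cong k_{\varphi'}$ as $\mathcal N_G$-modules, so $\varphi=\varphi'$. Since $\Omega_{\mathbf n}\cong\mathbb Z^{s-1}$ by Theorem~\ref{thm:loc}(b), and a composition of $n$ is a choice of a subset of the $n-1$ gaps between consecutive elements of $\{1,\dots,n\}$, part (a) follows.

\emph{Part (c).} By Theorem~\ref{thm:main}, conjugate weights occur in the same simple modules, so we may assume $S(\chi)=F_{\mathbf n}$ with $\mathbf n=(n_1,\dots,n_s)$. By (a), (b) and $(*)$, we must count the $\varphi\in\operatorname{Hom}(\Omega_{\mathbf n},k^\times)$ with $\chi_\varphi=\chi$. By Remark~\ref{rem:torus}, these are the extensions to $\Omega_{\mathbf n}$ of the homomorphism $\tilde\chi\colon L_{\mathbf n}\to k^\times$. Since $k$ is algebraically closed, the abelian group $k^\times$ is divisible, so a homomorphism to $k^\times$ extends from a subgroup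 of an abelian group to the whole group. Two extensions differ by a unique element of $\operatorname{Hom}(Q,k^\times)$, where $Q=\Omega_{\mathbf n}/L_{\mathbf n}$. If $Q$ is finite, then $|\operatorname{Hom}(Q,k^\times)|$ is the prime-to-$p$ part of $|Q|$: write $Q$ as a product of cyclic groups, and note that the number of $m$th roots of unity in $k$ is the prime-to-$p$ part of $m$.

It remains to compute $|Q|$. If $\nu\in L_{\mathbf n}$ has value $b_a$ on the $a$th block, then $t_\nu$ translates $\hat B_a$ by $nb_a$, which is a shift by $n_ab_a$ steps, and the condition $\nu\in\Lambda$ reads $\sum_an_ab_a=0$. So under $\Omega_{\mathbf n}\cong\{m\in\mathbb Z^s:\sum_am_a=0\}$ the subgroup $L_{\mathbf n}$ consists of the $m$ with $n_a\mid m_a$ for all $a$, and $Q$ embeds in $\prod_a\mathbb Z/n_a$. Let $g=\gcd(n_1,\dots,n_s)$. A tuple of residues, represented by integers $r_a$, lies in the image if and only if $\sum_a(r_a+n_aq_a)=0$ for some integers $q_a$, that is, if and only if $\sum_ar_a\in\sum_an_a\mathbb Z=g\mathbb Z$. So the image is the kernel of the surjective sum map $\prod_a\mathbb Z/n_a\to\mathbb Z/g$,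 and $|Q|=n_1\cdots n_s/g$.
\end{proof}

\begin{remark}\label{rem:intrinsic}
The parameter $\varphi$ can be read off inside $A$. By \eqref{eq:Phi} with $N=0$, an element $T_\omega$ with $\omega\in G^+\cap\Omega_{\mathbf n}$ acts on the weight space of $\chi_\varphi$ in $M(\mathbf n,\varphi)$ as $\varphi(\omega)$, and these $\omega$ generate $\Omega_{\mathbf n}$ by Lemma~\ref{lem:Gplus}(b). The weight records only the values of $\varphi$ on the subgroup $L_{\mathbf n}$ of translations.
\end{remark}

\begin{example}\label{ex:n3}
Let $n=3$. The composition $(3)$ gives the trivial module. The compositions $(2,1)$ and $(1,2)$ each give a family of modules of dimension $3$ parametrized by $k^\times$, and $(1,1,1)$ gives a family of modules of dimension $6$ parametrized by $(k^\times)^2$. For $\mathbf n=(2,1)$ the group $\Omega_{\mathbf n}$ is generated by the element $\omega$ of Section~\ref{sec:example}, and $L_{\mathbf n}$ by $\omega^2$. The element $\omega$ lies in $G^+$, since it displaces $1,2,3$ by $1,2,-3$, so $M(\mathbf n,\varphi)$ is the module $M_\gamma$ of \eqref{eq:Mgamma} with $\gamma=\varphi(\omega)$.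 Theorem~\ref{thm:class}(c) gives the number $2\cdot1/1=2$, in agreement with the two square roots $\pm\gamma$: for $p\ne2$ each weight with these blocks occurs in two non-isomorphic simple modules of dimension $3$, and for $p=2$ in one.
\end{example}

\begin{thebibliography}{1}

\bibitem{BL}
David J. Benson, Kay Jin Lim, \emph{Simple modules for affine nilCoxeter algebras}, arXiv:2607.24247 (2026).

\end{thebibliography}
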